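# Banach spaces whose closed unit ball is not plastic

**Theorem 1.** Let $V=L_1([0,1]^{\mathfrak c})$, where $\mathfrak c=2^{\aleph_0}$ and $[0,1]^{\mathfrak c}$ carries the product of Lebesgue measures. There are a set $\Gamma$ and a bijection $f\colon B_{\ell_1(\Gamma)}\to B_V$ between closed unit balls which is non-expansive, that is, $\|f(x)-f(x')\|\le\|x-x'\|$ for all $x,x'$, and which is not an isometry. Moreover, $f^{-1}$ is discontinuous at $0$.

**Corollary 2.** Let $X=\ell_1(\Gamma)$, $V$ and $f$ be as in Theorem 1, and let $Z$ be the $\ell_\infty$-sum (or the $c_0$-sum) of the spaces $Z_n$, $n\in\mathbb Z$, with $Z_n=X$ for $n\le 0$ and $Z_n=V$ for $n\ge1$. Then there is a non-expansive bijection of $B_Z$ onto itself that is not an isometry; in other words, $B_Z$ is not plastic. Hence the unit ball of a Banach space need not be plastic.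

**Theorem 3.** Let $\mu$ be the disjoint sum of $\mathfrak c$ copies of the product Lebesgue measure on $[0,1]^{\mathfrak c}$, so that $Y:=L_1(\mu)=\ell_1(\mathfrak c;V)$. There are a non-expansive bijection $F\colon B_Y\to B_Y$ and points $u_n$ in the unit sphere $S_Y$ with $\|F(u_n)-F(0)\|=2^{-n-1}$ for all $n<\omega$. In particular $F$ is not an isometry, $F^{-1}$ is discontinuous, and $B_{L_1(\mu)}$ is not plastic.

**Corollary 4.** For every Banach space $E$, the space $E\oplus_\infty L_1(\mu)$, which contains $E$ as an $M$-summand and has density $\max(\operatorname{dens}E,\mathfrak c)$, has a non-plastic unit ball. In particular, every Banach space is a norm-one complemented subspace of a Banach space with non-plastic ball.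

All Banach spaces here are real, $B_X$ denotes the closed unit ball of $X$, and the proofs are in ZFC. Theorem 1 with Corollary 2 already answers the question below. Theorem 3 and its corollary are a stronger version, proved in the second half of these notes.

## Plastic metric spaces, and what the theorem denies

**Definition.** A map $F\colon X\to Y$ between metric spaces is *non-expansive* if $d(F(a),F(b))\le d(a,b)$ for all $a,b\in X$, and an *isometry* if equality always holds. A metric space is *plastic* if every non-expansive bijection of the space onto itself is an isometry.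

In a plastic space you cannot rearrange the points so that no distance grows and some distance shrinks. The line $\mathbb R$ is not plastic, because of $t\mapsto t/2$. The interval $[-1,1]$ is plastic, and this can be seen by hand. Let $F$ be a non-expansive bijection of $[-1,1]$. The points $F^{-1}(1)$ and $F^{-1}(-1)$ are at distance at least $2$, so they are the two endpoints, and after composing with $t\mapsto -t$ we may assume $F(1)=1$ and $F(-1)=-1$. Then $1-F(t)\le 1-t$ and $F(t)+1\le t+1$, so $F(t)=t$.

The question, posed in Nikita Leo, "Plasticity of the unit ball of $c$ and $c_0$", arXiv:2106.06276 (2021), is whether the closed unit ball of *every* Banach space is plastic. Two known results point towards yes: every totally bounded metric space is plastic, and the closed unit ball of every strictly convex Banach space is plastic. The first is short enough to prove here, and it settles all finite-dimensional spaces.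

Let $K$ be totally bounded, $F$ a non-expansive bijection of $K$, and $G=F^{-1}$, so that $d(a,b)\le d(Ga,Gb)$. Fix $a,b\in K$ and $\varepsilon>0$. The sequence of pairs $(G^na,G^nb)$ lies in the totally bounded space $K\times K$, so there are $m<n$ with $d(G^na,G^ma)<\varepsilon$ and $d(G^nb,G^mb)<\varepsilon$. Apply the non-expansive map $F^m$: with $k=n-m\ge1$ we get $d(G^ka,a)<\varepsilon$ and $d(G^kb,b)<\varepsilon$. Hence
$$d(a,b)\le d(Ga,Gb)\le d(G^ka,G^kb)\le d(a,b)+2\varepsilon .$$
As $\varepsilon$ is arbitrary, $d(Ga,Gb)=d(a,b)$, and $G$ and $F$ are isometries.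

So a counterexample must be infinite-dimensional and not strictly convex. The examples below are built from $\ell_1$ and $L_1$. They are non-separable, of density $\mathfrak c$ (the *density* of a space is the least cardinality of a dense subset). Nothing is claimed here about whether a separable Banach space can have a non-plastic unit ball.

## A shift turns one bijection between two balls into a self-map

Corollary 2 follows from Theorem 1 by a shift, and this shows why it is useful to look for a map between two *different* balls. Here is a toy version. Let $M_n=\{p,q\}$ with $d(p,q)=1$ if $n\le0$ and $d(p,q)=\frac12$ if $n\ge1$, and put the supremum metric on $\prod_{n\in\mathbb Z}M_n$. The shift $G(x)_n=x_{n-1}$ is a bijection. It is non-expansive, because the only change of metric happens when the coordinate $x_0\in M_0$ moves into the smaller space $M_1$. Two points that differ only in coordinate $0$ go from distance $1$ to distance $\frac12$. So the product is bounded and not plastic.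

**Proof of Corollary 2 from Theorem 1.** Define $G\colon B_Z\to B_Z$ by
$$G(x)_1=f(x_0),\qquad G(x)_n=x_{n-1}\quad(n\ne1).$$
The norm on $Z$ is $\|x\|=\sup_n\|x_n\|$, so $B_Z$ is the set of all $(x_n)\in\prod_nB_{Z_n}$, with the extra condition $\|x_n\|\to0$ as $|n|\to\infty$ in the case of the $c_0$-sum. For $n\le0$ the coordinate $x_{n-1}$ lies in $B_X=B_{Z_n}$; for $n\ge2$ it lies in $B_V=B_{Z_n}$; and $f(x_0)\in B_V=B_{Z_1}$. Shifting and changing one coordinate do not affect the extra condition. So $G$ maps $B_Z$ into $B_Z$.

Since $f$ is a bijection, $G$ has the inverse $w\mapsto x$ with $x_0=f^{-1}(w_1)$ and $x_n=w_{n+1}$ for $n\ne0$. It is non-expansive: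
$$\|G(x)-G(x')\|=\max\Big(\|f(x_0)-f(x'_0)\|,\ \sup_{n\ne0}\|x_n-x'_n\|\Big)\le\|x-x'\|.$$
Finally, $f$ is not an isometry, so there are $a,a'\in B_X$ with $\|f(a)-f(a')\|<\|a-a'\|$. Let $x$ and $x'$ have $0$-th coordinates $a$ and $a'$ and all other coordinates $0$. Then $\|G(x)-G(x')\|<\|x-x'\|$. So $B_Z$ is not plastic. $\blacksquare$

We are left with Theorem 1.

## Why a linear map cannot work

We need a non-expansive bijection from the ball of one space onto the ball of another. The space $\ell_1(\Gamma)$ is a natural domain, because it is easy to map out of. Choose vectors $y_\gamma\in B_V$ and put $f(x)=\sum_\gamma x_\gamma y_\gamma$. This is non-expansive for any choice of the $y_\gamma$. If they run through all of $B_V$, it is also onto, since $f(e_\gamma)=y_\gamma$. What fails is injectivity: if $y_\delta=2y_\gamma$, then $f(e_\gamma)=f(\tfrac12e_\delta)$.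

A sensible repair is to be greedy. List $B_V$ in a transfinite sequence, and add a new index with vector $z_\alpha$ only if $z_\alpha$ is not yet in the image. Surjectivity survives: every $z_\alpha$ either was hit already or becomes $f(e_\alpha)$. But "$z_\alpha$ is not in the image so far" protects only the point $e_\alpha$. It says nothing about $s\,z_\alpha=f(se_\alpha)$ with $0<|s|<1$, which may well be in the image already.

No cleverness in choosing the $y_\gamma$ can help. Suppose $T$ is linear and maps $B_{\ell_1(\Gamma)}$ bijectively onto $B_V$. Then $T$ is an isometry: if $\|x\|=1$ and $r=\|Tx\|<1$, then $r\ne0$ by injectivity, $Tx=rw$ with $\|w\|=1$, and $w=Tx_1$ with $\|x_1\|\le1$, so $x=rx_1$ has norm at most $r<1$, which is absurd. So even the non-isometry that we want is out of reach. For our $V$ there is not even a linear isometry, since $e_\gamma$ is an extreme point of $B_{\ell_1(\Gamma)}$ while $B_V$ has none. Indeed, if $g\in V$ has norm $1$, take a coordinate $\xi$ of $[0,1]^{\mathfrak c}$ on which $g$ does not depend. Then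
$$g=\tfrac12\big(2g\,\mathbf 1_{\{\xi<1/2\}}\big)+\tfrac12\big(2g\,\mathbf 1_{\{\xi\ge1/2\}}\big),$$
and both bracketed functions have norm $1$ by independence. (If $\|g\|<1$, then $g$ is clearly not extreme.)

The last computation suggests what to do. The function $g\mathbf 1_{\{\xi<1/2\}}$ has the same norm as $\frac12g$, but unlike $\frac12g$ it carries a visible mark in the unused coordinate $\xi$. So we replace $s\,y$ by $y\,\mathbf 1_{\{\xi<s\}}$ with a *fresh* coordinate $\xi$ for each index. Coefficients strictly between $0$ and $1$ are then marked in a coordinate that nothing earlier depends on. At $s=1$ the mark disappears and we get $y$ itself. That is the one place where a collision could occur, and it is exactly the place that the greedy rule protects.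

## Functions of $\mathfrak c$ coordinates

Let $\kappa=\mathfrak c$, regarded as an initial ordinal, so that every $\alpha<\kappa$ has $|\alpha|<\kappa$. Let $\Omega=[0,1]^\kappa$ with the product $\sigma$-algebra and the product measure $P$, and let $V=L_1(\Omega)$. We use the convention $\operatorname{sgn}(0)=0$.

**Definition.** For $C\subset\kappa$, a function $g\in V$ *depends only on $C$* if it has a representative measurable with respect to the coordinates in $C$. An event depends only on $C$ if its indicator does.

For example, $\mathbf 1_{\{\omega_3<1/2\}}$ depends only on $\{3\}$, and $\sum_{n<\omega}2^{-n}\omega_n$ depends only on $\omega$ and on no finite set. The functions that depend only on $C$ form a closed subspace of $V$, since they form an isometric copy of the complete space $L_1([0,1]^C)$. We use the following standard facts.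

* **(P1)** Each $g\in V$ depends only on some countable set $c(g)\subset\kappa$, which we fix for each $g$. (The events that depend only on countably many coordinates form a $\sigma$-algebra containing the generators, so every measurable set is of this kind. A measurable function is determined by countably many of its level sets.)
* **(P2)** $|V|=\mathfrak c$. (There are $\mathfrak c^{\aleph_0}=\mathfrak c$ countable sets $C\subset\kappa$, and each $L_1([0,1]^C)$ is separable, so it has at most $\mathfrak c$ elements. The constants give at least $\mathfrak c$.)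
* **(P3)** Functions or events that depend only on pairwise disjoint sets of coordinates are independent. In particular, if $g$ and the event $A$ depend on disjoint sets, then $\|g\mathbf 1_A\|=P(A)\|g\|$.
* **(P4)** If $0\le m_k<1$ and $\sum_km_k<\infty$, then $\prod_k(1-m_k)>0$. (Only finitely many $m_k$ exceed $\frac12$. For the others, $1-m\ge e^{-2m}$ on $[0,\frac12]$, since $\log(1-m)$ is concave, so it lies above its chord $-(2\log2)\,m\ge-2m$.)

## Writing a scalar into a fresh coordinate

Let $y\in B_V$ depend only on $C$, let $i\notin C$, and let $\xi(\omega)=\omega_i$. For $s\in[-1,1]$ put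
$$\psi(s)=\operatorname{sgn}(s)\,y\,\mathbf 1_{\{\xi<|s|\}}.$$

**Lemma 5.** $\psi(0)=0$, $\psi(-s)=-\psi(s)$, $\psi(1)=y$ in $V$, and $\|\psi(s)-\psi(s')\|=\|y\|\,|s-s'|\le|s-s'|$.

*Proof.* The first two claims are clear, and $\psi(1)=y\mathbf 1_{\{\xi<1\}}=y$ almost everywhere. Put
$$\theta_{s,s'}(t)=\operatorname{sgn}(s)\mathbf 1_{\{t<|s|\}}-\operatorname{sgn}(s')\mathbf 1_{\{t<|s'|\}},\qquad t\in[0,1]. \tag{1}$$
Then $\psi(s)-\psi(s')=y\,\theta_{s,s'}(\xi)$, and $y$ and $\xi$ are independent, so its norm is $\|y\|\int_0^1|\theta_{s,s'}(t)|\,dt$. If $s,s'$ do not have opposite signs, the integral is $\big||s|-|s'|\big|=|s-s'|$. If they have opposite signs, it is $|s|+|s'|=|s-s'|$. $\square$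

Let us try this with two indices: take $y_0=\frac12\mathbf 1$, $y_1=\frac14\mathbf 1$, two different coordinates $\xi_0,\xi_1$, and
$$g=f(x_0,x_1)=\tfrac12\operatorname{sgn}(x_0)\mathbf 1_{\{\xi_0<|x_0|\}}+\tfrac14\operatorname{sgn}(x_1)\mathbf 1_{\{\xi_1<|x_1|\}},\qquad |x_0|+|x_1|\le1 .$$
We can recover $x$ from $g$. Integrating $\xi_1$ out leaves the function $t\mapsto\frac12\operatorname{sgn}(x_0)\mathbf 1_{\{t<|x_0|\}}+\frac14x_1$ of $t=\xi_0$. If $|x_0|<1$, its value for $t$ near $1$ is $\frac14x_1\in[-\frac14,\frac14]$. Then we know $x_1$, and after subtracting $\frac14x_1$ we read off $x_0$. If $|x_0|=1$, then $x_1=0$ and the function is $\pm\frac12$ almost everywhere, which tells us that $x=\pm e_0$. So $f$ is injective on this two-dimensional ball, whereas the linear map $\frac12x_0\mathbf 1+\frac14x_1\mathbf 1$ is not. The general proof looks at coordinates near their top value $1$ in the same way. Note that if we had taken $y_1=y_0$, then $f(e_0)=f(e_1)$: a collision at full coefficient is still possible, and must be prevented by the choice of the $y_\gamma$.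

## The transfinite construction of $f$

By (P2) we can enumerate $B_V=\{z_\alpha:\alpha<\kappa\}$ (repetitions are harmless) with $z_n=2^{-n-1}\mathbf 1$ for $n<\omega$. By recursion on $\alpha<\kappa$ we decide whether $\alpha$ belongs to $\Gamma$ and, if so, choose a coordinate $i(\alpha)\in\kappa$. For $\gamma\in\Gamma$ write
$$\xi_\gamma(\omega)=\omega_{i(\gamma)},\qquad \psi_\gamma(s)=\operatorname{sgn}(s)\,z_\gamma\,\mathbf 1_{\{\xi_\gamma<|s|\}}\quad(s\in[-1,1]),$$
and put $\Gamma_\alpha=\Gamma\cap\alpha$ and
$$f_\alpha(x)=\sum_{\gamma\in\Gamma_\alpha}\psi_\gamma(x_\gamma),\qquad x\in B_{\ell_1(\Gamma_\alpha)}.$$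
At stage $\alpha$ the map $f_\alpha$ is already determined; convergence of the sum is checked in Step 1 below. The rule is as follows.

* If $z_\alpha\in f_\alpha(B_{\ell_1(\Gamma_\alpha)})$, then $\alpha\notin\Gamma$.
* Otherwise $\alpha\in\Gamma$, and $i(\alpha)$ is the least element of $\kappa\setminus K_\alpha$, where
$$K_\alpha=\bigcup_{\beta\le\alpha}c(z_\beta)\ \cup\ \{i(\beta):\beta\in\Gamma_\alpha\}.$$

Such an element exists, because $|K_\alpha|\le\max(|\alpha|,\aleph_0)<\kappa$. This is where having $\mathfrak c$ coordinates is used. With countably many coordinates, a single listed function such as $\sum_n2^{-n-2}\omega_n$ would use them all up, and no fresh coordinate would be left.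

For example, $\frac12\mathbf 1_{\{\xi_0<1/2\}}$ will be skipped when it comes up at an index $\alpha\ge1$, since it is $f_\alpha(\frac12e_0)$ (we shall see in Step 4 that $0\in\Gamma$).

We note what the choice gives. Since $0=f_\alpha(0)$, we have $z_\gamma\ne0$ for every $\gamma\in\Gamma$. For $\beta<\gamma$ in $\Gamma$, the sets $K_\beta\subset K_\gamma$ are increasing and $i(\beta)\in K_\gamma$; therefore the $i(\gamma)$ are distinct, and
$$i(\delta)\notin K_\gamma\qquad\text{for all }\gamma,\delta\in\Gamma\text{ with }\delta\ge\gamma. \tag{2}$$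
Moreover, $z_\gamma$ and all $\psi_\beta(s)$ with $\beta\in\Gamma_\gamma$ depend only on $K_\gamma$. Finally, put
$$f(x)=\sum_{\gamma\in\Gamma}\psi_\gamma(x_\gamma),\qquad x\in B_{\ell_1(\Gamma)}.$$

## Proof of Theorem 1

**Step 1: $f$ is well defined, non-expansive and odd.** This step checks that the formulas make sense, including the $f_\alpha$ used in the recursion. By (2), $i(\gamma)\notin c(z_\gamma)$, so Lemma 5 applies to $\psi_\gamma$. In particular $\|\psi_\gamma(x_\gamma)\|\le|x_\gamma|$, so the series converges absolutely, and summing $\|\psi_\gamma(x_\gamma)-\psi_\gamma(x'_\gamma)\|\le|x_\gamma-x'_\gamma|$ gives $\|f(x)-f(x')\|\le\|x-x'\|_1$. With $x'=0$ we get $\|f(x)\|\le\|x\|_1\le1$, so $f$ maps into $B_V$. Clearly $f(-x)=-f(x)$. At stage $\alpha$ the same argument applies to $f_\alpha$, which is the restriction of $f$ to $B_{\ell_1(\Gamma_\alpha)}$, with vectors extended by $0$.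

**Step 2: $f$ is onto.** This is what the greedy rule was made for. Let $\alpha<\kappa$. If $\alpha\notin\Gamma$, then $z_\alpha\in f_\alpha(B_{\ell_1(\Gamma_\alpha)})\subset f(B_{\ell_1(\Gamma)})$. If $\alpha\in\Gamma$, then $f(e_\alpha)=\psi_\alpha(1)=z_\alpha$.

**Step 3: $f$ is injective.** Suppose $x\ne x'$ and $f(x)=f(x')$; we look for a contradiction. Put
$$D=\{\gamma:x_\gamma\ne x'_\gamma\},\qquad \Delta_\gamma=\psi_\gamma(x_\gamma)-\psi_\gamma(x'_\gamma),\qquad m_\gamma=\max(|x_\gamma|,|x'_\gamma|).$$
The set $D$ is countable and nonempty, and $\sum_{\gamma\in\Gamma}\Delta_\gamma=0$, where only $\gamma\in D$ contribute.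

**Step 3a: choosing the index to look at.** We want an index $\delta\in D$ above which no coefficient is full, so that everything above $\delta$ can be switched off. We have $\sum_{\gamma\in D}m_\gamma\le\|x\|+\|x'\|\le2$, so $m_\gamma=1$ for at most two $\gamma\in D$. Let $\delta$ be the largest $\gamma\in D$ with $m_\gamma=1$ if there is one, and $\delta=\min D$ otherwise. Then $m_\gamma<1$ for all $\gamma\in D$ with $\gamma>\delta$.

**Step 3b: switching off the indices above $\delta$.** The aim is to show that the terms up to $\delta$ already cancel by themselves. Let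
$$A=\{\xi_\gamma\ge m_\gamma\ \text{for all }\gamma\in D,\ \gamma>\delta\}.$$
The coordinates $\xi_\gamma$ are independent and uniformly distributed, so by (P4)
$$P(A)=\prod_{\gamma\in D,\,\gamma>\delta}(1-m_\gamma)>0 .$$
On $A$ we have $\Delta_\gamma=0$ for every $\gamma\in D$ with $\gamma>\delta$, because neither $\xi_\gamma<|x_\gamma|$ nor $\xi_\gamma<|x'_\gamma|$ holds. With $h=\sum_{\gamma\in D,\,\gamma<\delta}\Delta_\gamma$ we obtain
$$0=(f(x)-f(x'))\mathbf 1_A=(h+\Delta_\delta)\mathbf 1_A .$$
Now $h$ is a limit of functions that depend only on $K_\delta$, so it depends only on $K_\delta$, and $h+\Delta_\delta$ depends only on $K_\delta\cup\{i(\delta)\}$. By (2) and the distinctness of the $i(\gamma)$, this set is disjoint from $\{i(\gamma):\gamma>\delta\}$, on which $A$ depends. By (P3), $0=\|(h+\Delta_\delta)\mathbf 1_A\|=P(A)\,\|h+\Delta_\delta\|$, and so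
$$h+\Delta_\delta=0. \tag{3}$$

**Step 3c: reading the coordinate $\xi_\delta$.** Here we show that one of the coefficients $x_\delta,x_\delta'$ is full. Put $s=x_\delta\ne s'=x'_\delta$ and $\theta=\theta_{s,s'}$ as in (1), so that $\Delta_\delta=z_\delta\,\theta(\xi_\delta)$. The functions $h$ and $z_\delta$ depend only on $K_\delta$, and $i(\delta)\notin K_\delta$. So (3) says that $h(\omega)+z_\delta(\omega)\theta(t)=0$ for almost every $(\omega,t)\in[0,1]^{K_\delta}\times[0,1]$. By Fubini, for almost every $\omega$ this holds for almost every $t$; and $z_\delta\ne0$ on a set of positive measure. So there is a point $\omega$ with $z_\delta(\omega)\ne0$ and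
$$\theta(t)=-\frac{h(\omega)}{z_\delta(\omega)}\qquad\text{for a.e. }t\in[0,1].$$
Thus $\theta$ is almost everywhere constant. The constant is not zero, because $\int_0^1|\theta|=|s-s'|>0$. If both $|s|<1$ and $|s'|<1$, then $\theta(t)=0$ for $t$ near $1$, a contradiction. So $|s|=1$ or $|s'|=1$. Swapping $x$ and $x'$, and replacing $(x,x')$ by $(-x,-x')$ if needed, we may assume $s=1$. (The map $f$ is odd, and these changes do not affect $D$, the $m_\gamma$ or $\delta$; they replace $h$ and $\Delta_\delta$ at most by $-h$ and $-\Delta_\delta$, so (3) persists.)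

Since $\|x\|\le1$, we have $x=e_\delta$. For almost every $t$, $\theta(t)=1-\operatorname{sgn}(s')\mathbf 1_{\{t<|s'|\}}$. If $0<|s'|<1$, this takes two different values on sets of positive measure. Since $s'\ne1$, we conclude $s'\in\{0,-1\}$.

**Step 3d: the two remaining cases.** We rule out both, the second by the greedy rule.

If $s'=-1$, then $x'=-e_\delta$, so $D=\{\delta\}$ and $h=0$. Then (3) reads $2z_\delta=0$, which is false because $z_\delta\ne0$.

If $s'=0$, then $\Delta_\delta=\psi_\delta(1)-\psi_\delta(0)=z_\delta$. As $x_\gamma=0$ for $\gamma<\delta$, we have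
$$h=\sum_{\gamma\in\Gamma_\delta}\big(\psi_\gamma(0)-\psi_\gamma(x'_\gamma)\big)=-f_\delta(x'|_{\Gamma_\delta}).$$
So (3) gives $z_\delta=f_\delta(x'|_{\Gamma_\delta})\in f_\delta(B_{\ell_1(\Gamma_\delta)})$. But then the recursion would have put $\delta\notin\Gamma$, a contradiction. Hence $f$ is injective.

**Step 4: $f$ is not an isometry, and $f^{-1}$ is discontinuous at $0$.** We show that every $n<\omega$ lies in $\Gamma$, so that unit vectors are sent to the short functions $z_n$. Let $n<\omega$, suppose $k\in\Gamma$ for all $k<n$, and let $x\in B_{\ell_1(\Gamma_n)}$. If $|x_k|<1$ for all $k<n$, then $f_n(x)=\sum_{k<n}\psi_k(x_k)$ vanishes on $\{\xi_k\ge|x_k|\text{ for all }k<n\}$. This event has positive measure, so $f_n(x)\ne z_n=2^{-n-1}\mathbf 1$. (For $n=0$ this says $f_0(0)=0\ne z_0$.) Otherwise $x=\pm e_k$ for some $k<n$, and $f_n(x)=\pm2^{-k-1}\mathbf 1\ne z_n$. So $z_n$ is not in the image of $f_n$, and $n\in\Gamma$. By induction this holds for all $n<\omega$, and $f(e_n)=z_n$ gives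
$$\|f(e_n)-f(0)\|=2^{-n-1},\qquad\|e_n-0\|=1 .$$
Thus $f$ is not an isometry, and $f(e_n)\to f(0)=0$ although $e_n\not\to0$. $\blacksquare$

With Corollary 2, this shows that the unit ball of a Banach space need not be plastic.

## From scalar to $V$-valued coefficients: what the mark must record

The map of Theorem 1 goes from the ball of $\ell_1(\Gamma)$ to the ball of a different space. We get a self-map of one ball without the shift if domain and range happen to be isometric. For this, give the domain coefficients in $V$ instead of $\mathbb R$: we look for a map from the ball of $\ell_1(\Lambda;V)$ onto the ball of $Y=\ell_1(\kappa;V)$, with an index set $\Lambda$ that turns out to have cardinality $\kappa$. Each index must now record a whole function $v\in B_V$, so it gets a large block of fresh coordinates: one coordinate $\eta$ to play the role of $\xi$, and enough others to house a copy $v\circ\pi$ of $v$, where $\pi\colon\Omega\to\Omega$ preserves measure and involves only those other coordinates.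

The direct analogue of the scalar formula is $y\operatorname{sgn}(v\circ\pi)\mathbf 1_{\{\eta<|v\circ\pi|\}}$. It is not injective when $y\neq 0$: if $P(E)=\frac12$, then $v=2\cdot\mathbf 1_E$ and $v'=\mathbf 1_E$ both lie in $B_V$ and have the same image, since $\eta\le1$ sees nothing of the values of $|v|$ above $1$. We can store the excess of $v$ over $[-1,1]$ on a fresh copy of $\Omega$, on which nothing else has been placed so far. This is still not enough for the argument of Step 3. Take $v=\mathbf 1_E$ and $v'=-\mathbf 1_{\Omega\setminus E}$ with $0<P(E)<1$. There is no excess, and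
$$\operatorname{sgn}(v\circ\pi)\mathbf 1_{\{\eta<|v\circ\pi|\}}-\operatorname{sgn}(v'\circ\pi)\mathbf 1_{\{\eta<|v'\circ\pi|\}}=1\quad\text{a.e.}$$
The difference is a nonzero constant, but neither $x$ nor $x'$ is forced to be concentrated at $\delta$. In the last case of Step 3d one would only learn that $y_\delta$ is a *difference* of two values of $f_\delta$, which the greedy rule does not forbid. I do not say that a collision really occurs in this version; the argument simply does not exclude it. The remedy is to move the negative part of $v$ to the fresh copy too, and let only the positive part of $v$ multiply $y$.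

In formulas, write $t^\pm=\max(\pm t,0)$ and
$$\tau(t)=\min(t,1)\ \ (t\ge0),\qquad\chi(t)=\operatorname{sgn}(t)\,(|t|-1)^+\ \ (t\in\mathbb R).$$
Then $t=\tau(t^+)-\tau(t^-)+\chi(t)$: a number is its positive part cut at $1$, minus its negative part cut at $1$, plus the excess. For $t=-3$ this reads $-3=0-1-2$. The functions $t\mapsto\tau(t^+)$, $t\mapsto-\tau(t^-)$ and $\chi$ are all nondecreasing, so their increments between $t'$ and $t$ have the same sign (or vanish), and
$$|t-t'|=|\tau(t^+)-\tau(t'^+)|+|\tau(t^-)-\tau(t'^-)|+|\chi(t)-\chi(t')|. \tag{4}$$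
This is what allows the three parts to be stored in separate places without losing non-expansiveness.

## Blocks, fresh copies and the map $\Phi$

We view $y\in Y=L_1(\mu)$ as a function on $\kappa\times\Omega$, $y=(y^n)_{n\in\kappa}$ with $\|y\|=\sum_n\|y^n\|$. We call $\{n\}\times\Omega$ the $n$-th copy and write $\mathbf 1_n$ for its indicator, so $\|\mathbf 1_n\|=1$. Functions on $\Omega$ act on $Y$ by multiplication on each copy. If $a$ is a function on $\Omega$, then $\mathbf 1_n a$ is the function equal to $a$ on the $n$-th copy and to $0$ elsewhere. For each $y\in Y$ fix countable sets $N(y)\subset\kappa$ and $c(y)\subset\kappa$ such that $y^n=0$ for $n\notin N(y)$ and every $y^n$ depends only on $c(y)$. They exist, because only countably many $y^n$ are nonzero. Also $|Y|=\mathfrak c$: an element is given by a countable subset of $\kappa$ and a countable family in $V$, and $\mathfrak c^{\aleph_0}=\mathfrak c$.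

Since $\kappa\cdot\kappa=\kappa$, we can partition $\kappa$ into blocks $\mathcal B_b$, $b<\kappa$, each of cardinality $\kappa$. Choose $j_b\in\mathcal B_b$ and a bijection $\sigma_b$ of $\kappa$ onto $\mathcal B_b\setminus\{j_b\}$, and put
$$\eta_b(\omega)=\omega_{j_b},\qquad \pi_b(\omega)=(\omega_{\sigma_b(i)})_{i\in\kappa}.$$
The map $\pi_b\colon\Omega\to\Omega$ preserves measure and involves only the coordinates in $\mathcal B_b\setminus\{j_b\}$, so for $v\in V$ the function $v\circ\pi_b$ is a well-defined element of $V$, independent of $\eta_b$.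

**Lemma 6.** Let $a,a'\ge0$ be in $V$, and let $\eta=\eta_b$, $\pi=\pi_b$. Integrating $\mathbf 1_{\{\eta<a\circ\pi\}}$ over the coordinate $\eta$ gives $\tau(a)\circ\pi$, and
$$\int\big|\mathbf 1_{\{\eta<a\circ\pi\}}-\mathbf 1_{\{\eta<a'\circ\pi\}}\big|\,dP=\int|\tau(a)-\tau(a')|\,dP .$$

*Proof.* For fixed numbers $p,p'\ge0$ we have $\int_0^1\mathbf 1_{\{t<p\}}dt=\tau(p)$ and $\int_0^1|\mathbf 1_{\{t<p\}}-\mathbf 1_{\{t<p'\}}|\,dt=|\tau(p)-\tau(p')|$. Use Fubini, integrating over $\eta$ first, and then that $\pi$ preserves measure. $\square$

**Construction.** Enumerate $B_Y=\{w_\alpha:\alpha<\kappa\}$ with $w_n=2^{-n-1}\mathbf 1_n$ for $n<\omega$, and choose $N(w_n)=\{n\}$ for these. By recursion on $\alpha<\kappa$ we decide whether $\alpha\in\Lambda$. Put $\Lambda_\alpha=\Lambda\cap\alpha$ and $\Phi_\alpha(x)=\sum_{\gamma\in\Lambda_\alpha}\Psi_\gamma(x_\gamma)$ for $x$ in the unit ball of $\ell_1(\Lambda_\alpha;V)$, with $\Psi_\gamma$ defined in (5) below. If $w_\alpha$ is in the image of $\Phi_\alpha$, then $\alpha\notin\Lambda$. Otherwise $\alpha\in\Lambda$, and we choose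

* a fresh block: $b(\alpha)<\kappa$, different from all $b(\beta)$ with $\beta\in\Lambda_\alpha$, such that $\mathcal B_{b(\alpha)}\cap\bigcup_{\beta\le\alpha}c(w_\beta)=\emptyset$;
* a fresh copy: $n_\alpha\in\kappa\setminus\big(\omega\cup\bigcup_{\beta\le\alpha}N(w_\beta)\cup\{n_\beta:\beta\in\Lambda_\alpha\}\big)$.

The unions over $\beta\le\alpha$ have cardinality at most $\max(|\alpha|,\aleph_0)<\kappa$, and since the blocks are disjoint, at most that many of them meet $\bigcup_{\beta\le\alpha}c(w_\beta)$. So each choice excludes fewer than $\kappa$ candidates. For $\gamma\in\Lambda$ and $v\in B_V$ define, with $\eta=\eta_{b(\gamma)}$ and $\pi=\pi_{b(\gamma)}$,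
$$\Psi_\gamma(v)=w_\gamma\,\mathbf 1_{\{\eta<v^+\circ\pi\}}+\mathbf 1_{n_\gamma}\Big[\chi(v\circ\pi)-\mathbf 1_{\{\eta<v^-\circ\pi\}}\Big]. \tag{5}$$
Let $\mathcal X=\ell_1(\Lambda;V)$ and $\Phi(x)=\sum_{\gamma\in\Lambda}\Psi_\gamma(x_\gamma)$ for $x\in B_{\mathcal X}$. As $\Phi_\alpha(0)=0$, we have $w_\gamma\ne0$ for $\gamma\in\Lambda$.

Some values: $\Psi_\gamma(\mathbf 1)=w_\gamma$ and $\Psi_\gamma(-\mathbf 1)=-\mathbf 1_{n_\gamma}$. If $P(E)=\frac12$, then $\Psi_\gamma(\mathbf 1_E)=w_\gamma\mathbf 1_{\pi^{-1}E}$, while $\Psi_\gamma(2\cdot\mathbf 1_E)=w_\gamma\mathbf 1_{\pi^{-1}E}+\mathbf 1_{n_\gamma}\mathbf 1_{\pi^{-1}E}$. The pair that the direct analogue confused is now separated.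

For reference: on every copy, $\Psi_\beta(v)$ depends only on $c(w_\beta)\cup\mathcal B_{b(\beta)}$, and it vanishes on the copies outside $N(w_\beta)\cup\{n_\beta\}$. The choices of $b$ and $n$ therefore give, for $\beta<\gamma$ in $\Lambda$,
$$\big(c(w_\beta)\cup\mathcal B_{b(\beta)}\cup c(w_\gamma)\big)\cap\mathcal B_{b(\gamma)}=\emptyset,\qquad n_\gamma\notin N(w_\beta)\cup\{n_\beta\}\cup N(w_\gamma). \tag{6}$$
The relations that involve only $\gamma$ hold for every $\gamma\in\Lambda$, with or without a smaller $\beta$.

## $\Phi$ is a non-expansive bijection of $B_{\mathcal X}$ onto $B_Y$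

**Step 1: $\Phi$ is well defined and non-expansive.** As before, this also makes the recursion legitimate. Let $v,v'\in B_V$. By (6), $w_\gamma$ depends only on coordinates outside $\mathcal B_{b(\gamma)}$, so it is independent of the factor that multiplies it in (5). With Lemma 6 for all indicator terms, the fact that $\pi$ preserves measure for the $\chi$-terms, and then $\|w_\gamma\|\le1$ and (4),
$$\|\Psi_\gamma(v)-\Psi_\gamma(v')\|\le\|w_\gamma\|\int|\tau(v^+)-\tau(v'^+)|+\int|\tau(v^-)-\tau(v'^-)|+\int|\chi(v)-\chi(v')|\le\|v-v'\|.$$
Also $\Psi_\gamma(0)=0$, so $\|\Psi_\gamma(v)\|\le\|v\|$. Hence the series for $\Phi$ converges absolutely, $\|\Phi(x)-\Phi(x')\|\le\sum_\gamma\|x_\gamma-x'_\gamma\|=\|x-x'\|$, and $\Phi$ maps $B_{\mathcal X}$ into $B_Y$. The same holds for $\Phi_\alpha$, which is a restriction of $\Phi$.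

**Step 2: $\Phi$ is onto.** For $\alpha\in\Lambda$, the point with $\alpha$-th coordinate $\mathbf 1$ and all others $0$ is in $B_{\mathcal X}$, and it is mapped to $\Psi_\alpha(\mathbf 1)=w_\alpha\mathbf 1_{\{\eta<1\}}+0=w_\alpha$ a.e. For $\alpha\notin\Lambda$, $w_\alpha$ is in the image of $\Phi_\alpha$.

**Step 3: $\Phi$ is injective.** Suppose $x\ne x'$ and $\Phi(x)=\Phi(x')$. Put $D=\{\gamma:x_\gamma\ne x'_\gamma\}$, which is countable and nonempty, and $\Delta_\gamma=\Psi_\gamma(x_\gamma)-\Psi_\gamma(x'_\gamma)$.

**Step 3a: the index $\delta$ and the event $A$.** We need events of positive probability on which everything above some $\delta$ is switched off. For $\gamma\in D$ let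
$$Q_\gamma=\big\{\eta_{b(\gamma)}\ge\max(|x_\gamma|,|x'_\gamma|)\circ\pi_{b(\gamma)}\big\}.$$
Over $Q_\gamma$ the difference $\Delta_\gamma$ vanishes on every copy: all the indicators in (5) are $0$, and $|x_\gamma\circ\pi|,|x_\gamma'\circ\pi|\le\eta\le1$, so the $\chi$-terms are $0$. By Lemma 6,
$$1-P(Q_\gamma)=\int\tau\big(\max(|x_\gamma|,|x'_\gamma|)\big)\,dP\le\|x_\gamma\|+\|x'_\gamma\|,$$
and the right-hand sides have sum at most $2$. So $P(Q_\gamma)=0$ for at most two $\gamma\in D$. Let $\delta$ be the largest such $\gamma$ if there is one, and $\delta=\min D$ otherwise. Put $A=\bigcap_{\gamma\in D,\,\gamma>\delta}Q_\gamma$. The $Q_\gamma$ depend on disjoint blocks, so they are independent, and (P4) with $m_\gamma=1-P(Q_\gamma)$ gives $P(A)=\prod_{\gamma\in D,\,\gamma>\delta} P(Q_\gamma)>0$.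

**Step 3b: the terms up to $\delta$ cancel by themselves.** Let $h=\sum_{\gamma\in D,\,\gamma<\delta}\Delta_\gamma$. On $\kappa\times A$ we have $0=\Phi(x)-\Phi(x')=h+\Delta_\delta$. On each copy, $h+\Delta_\delta$ depends only on coordinates in the sets $c(w_\beta)\cup\mathcal B_{b(\beta)}$ with $\beta\le\delta$. By (6) these lie outside all blocks $\mathcal B_{b(\gamma)}$ with $\gamma>\delta$, so $h+\Delta_\delta$ is independent of $A$ on each copy. As $P(A)>0$, (P3) yields
$$h+\Delta_\delta=0\quad\text{in }Y. \tag{7}$$
From now on let $v=x_\delta\ne v'=x'_\delta$, $\eta=\eta_{b(\delta)}$ and $\pi=\pi_{b(\delta)}$.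

**Step 3c: reading the fresh copy $n_\delta$.** This recovers everything about $v$ except its positive part below $1$. By (6), $h$ and $w_\delta$ vanish on the copy $n_\delta$. There (7) reads
$$\chi(v\circ\pi)-\mathbf 1_{\{\eta<v^-\circ\pi\}}=\chi(v'\circ\pi)-\mathbf 1_{\{\eta<v'^-\circ\pi\}}\quad\text{a.e.}$$
Integrating over $\eta$ (Lemma 6) and using that $\pi$ preserves measure, we get $\chi(v)-\tau(v^-)=\chi(v')-\tau(v'^-)$ a.e. Since $t-\tau(t^+)=\chi(t)-\tau(t^-)$, this says
$$v-\tau(v^+)=v'-\tau(v'^+)\quad\text{a.e.} \tag{8}$$

**Step 3d: reading a copy where $w_\delta$ lives.** This compares the positive parts. Choose $n$ such that $w_\delta$ does not vanish identically on the $n$-th copy. Then $n\in N(w_\delta)$, so $n\ne n_\delta$, and on this copy (7) reads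
$$h^n+w_\delta^n\big(\mathbf 1_{\{\eta<v^+\circ\pi\}}-\mathbf 1_{\{\eta<v'^+\circ\pi\}}\big)=0 .$$
By (6), $h^n$ and $w_\delta^n$ do not depend on the coordinates in $\mathcal B_{b(\delta)}$, whereas the bracket depends only on those. By Fubini we can fix the coordinates outside $\mathcal B_{b(\delta)}$ at a point where $w^n_\delta\ne0$ and where the equation holds for almost all values of the coordinates in $\mathcal B_{b(\delta)}$. So the bracket is a.e. equal to a constant $r$, and $r\in\{-1,0,1\}$ because the bracket takes no other values.

**Step 3e: the three values of $r$.** Each one is impossible.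

If $r=0$, then integrating over $\eta$ gives $\tau(v^+)=\tau(v'^+)$ a.e. With (8), $v=v'$, a contradiction.

If $r=1$, then $\mathbf 1_{\{\eta<v^+\circ\pi\}}=1$ and $\mathbf 1_{\{\eta<v'^+\circ\pi\}}=0$ a.e. Integrating over $\eta$, $\tau(v^+)=1$ and $\tau(v'^+)=0$ a.e., that is, $v\ge1$ and $v'\le0$ a.e. Since $\|v\|\le1$, we get $v=\mathbf 1$, and since $\|x\|\le1$, $x_\gamma=0$ for all $\gamma\ne\delta$. Now (8) reads $0=v'-0$, so $v'=0$. (This is the point where the pair $\mathbf 1_E,-\mathbf 1_{\Omega\setminus E}$ would have got through, had the negative part not been stored on the copy $n_\delta$.) Therefore $\Delta_\delta=\Psi_\delta(\mathbf 1)-\Psi_\delta(0)=w_\delta$ and $h=-\Phi_\delta(x'|_{\Lambda_\delta})$. By (7), $w_\delta=\Phi_\delta(x'|_{\Lambda_\delta})$ is in the image of $\Phi_\delta$, contradicting $\delta\in\Lambda$.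

If $r=-1$, swap $x$ and $x'$. This leaves $D$, the $Q_\gamma$ and $\delta$ unchanged and leads to $r=1$.

So $\Phi\colon B_{\mathcal X}\to B_Y$ is a non-expansive bijection.

## Identifying $\mathcal X$ with $Y$, and the points $u_n$

**Step 4: $\mathcal X$ is isometric to $Y$.** We need $|\Lambda|=\kappa$, and we get it from surjectivity. All elements of $\Phi(B_{\mathcal X})=B_Y$ vanish on the copies outside $\bigcup_{\gamma\in\Lambda}(N(w_\gamma)\cup\{n_\gamma\})$, a set of cardinality at most $|\Lambda|\cdot\aleph_0$. But $\mathbf 1_n\in B_Y$ for all $n\in\kappa$, so $|\Lambda|\cdot\aleph_0\ge\mathfrak c$. As $\Lambda\subset\kappa$ and $\mathfrak c$ is uncountable, $|\Lambda|=\mathfrak c$. A bijection between $\kappa$ and $\Lambda$ induces a linear isometry $U$ of $Y=\ell_1(\kappa;V)$ onto $\mathcal X=\ell_1(\Lambda;V)$. Put $F=\Phi\circ U|_{B_Y}$. This is a non-expansive bijection of $B_Y$ onto itself with $F(0)=0$.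

**Step 5: the points $u_n$.** We exhibit unit vectors with short images. Let $n<\omega$. All elements of the image of $\Phi_n$ vanish on the copy $n$, because for $k\in\Lambda_n$ we have $N(w_k)=\{k\}\not\ni n$ and $n_k\notin\omega$. But $w_n=2^{-n-1}\mathbf 1_n$ does not vanish there. So $w_n$ is not in the image of $\Phi_n$, and $n\in\Lambda$. Let $\mathbf 1\otimes e_n\in S_{\mathcal X}$ have $n$-th coordinate $\mathbf 1$ and other coordinates $0$; then $\Phi(\mathbf 1\otimes e_n)=\Psi_n(\mathbf 1)=w_n$. With $u_n=U^{-1}(\mathbf 1\otimes e_n)\in S_Y$,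
$$\|F(u_n)-F(0)\|=\|w_n\|=2^{-n-1},\qquad\|u_n-0\|=1 .$$
So $F$ is not an isometry, and $F^{-1}$ is discontinuous at $0=F(0)$. In particular, $B_{L_1(\mu)}$ is not plastic. This proves Theorem 3. $\blacksquare$

## Non-plastic balls around an arbitrary Banach space

Recall that $E\oplus_\infty Y$ is the space of pairs with norm $\|(e,y)\|=\max(\|e\|,\|y\|)$, and that a subspace is an *$M$-summand* if the whole space is the sum of it and another subspace with this norm. For example, each coordinate axis is an $M$-summand of $\mathbb R^2$ with the maximum norm.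

**Proof of Corollary 4.** The unit ball of $E\oplus_\infty Y$ is $B_E\times B_Y$, and $\mathrm{id}_{B_E}\times F$ is a bijection of it onto itself. It is non-expansive for the maximum norm. It is not an isometry, since it sends $(0,u_0)$ and $(0,0)$, which are at distance $1$, to points at distance $\frac12$. So the ball is not plastic.

For the density, $\operatorname{dens}Y=\mathfrak c$: the bound $\le$ follows from $|Y|=\mathfrak c$. For the bound $\ge$, the $\mathfrak c$ coordinate functions on a single copy have mutual distance $\int_0^1\!\int_0^1|s-t|\,ds\,dt=\frac13$, so the open balls of radius $\frac16$ about them are disjoint, and a dense set must meet each. Hence $\operatorname{dens}(E\oplus_\infty Y)=\max(\operatorname{dens}E,\mathfrak c)$. Finally, $(e,y)\mapsto(e,0)$ is a projection onto the copy of $E$, and it has norm one (apart from the trivial case $E=\{0\}$, where it is the zero map). $\blacksquare$
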